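# Irreducibility and Galois groups of the polynomials ${}_2F_1\left(-n,\,n+\tfrac16;\tfrac23;x\right)$

## 1. One unknown, two unknowns, and the case where $6n+1$ is prime

Fix an integer $n\ge 1$. We look for pairwise distinct complex numbers $x_1,\dots,x_n$, all different from $0$ and $1$, such that
$$\frac{3}{x_i-1}+\frac{4}{x_i}+12\sum_{j\neq i}\frac{1}{x_i-x_j}=0,\qquad 1\le i\le n. \tag{1}$$
The system comes from the paper of Abdellah Sebbar and Hicham Saber, "Automorphic Schwarzian equations and integrals of weight 2 forms", arXiv:2005.02340 (2020). There it expresses the vanishing of the residues of a meromorphic modular form of weight 2, which we shall not need. The conjecture to be decided says: for every $n$ and every solution of (1), the polynomial $\prod_i(x-x_i)$ has rational coefficients, is irreducible over $\mathbb Q$, and has Galois group $S_n$. We prove it.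

Write $(a)_k=a(a+1)\cdots(a+k-1)$ and $(a)_0=1$.

**Theorem 1.** For every $n\ge1$, system (1) has exactly one solution up to permutation. The $x_i$ are the roots of
$$F_n(x)={}_2F_1\left(-n,\,n+\tfrac16;\tfrac23;x\right)=\sum_{k=0}^n c_kx^k,\qquad c_k=(-1)^k\binom nk\frac{\prod_{i<k}(6n+6i+1)}{2^k\prod_{i<k}(3i+2)},$$
and $F_n$ is irreducible over $\mathbb Q$ with Galois group $S_n$.

For $n=1$, (1) reads $3x+4(x-1)=0$, so $x=\frac47$, the root of $F_1=1-\frac74x$.

For $n=2$, call the unknowns $x,z$ and put $s=x+z$, $\pi=xz$. Clearing denominators gives $(7x-4)(x-z)+12x(x-1)=0$ and $(7z-4)(x-z)-12z(z-1)=0$. The sum, divided by $x-z$, is $7s-8+12(s-1)=0$, so $s=\frac{20}{19}$. The difference is $7(s^2-4\pi)+12(s^2-2\pi-s)=0$, so $52\pi=s(19s-12)=\frac{160}{19}$ and $\pi=\frac{40}{247}$. The polynomial is proportional to $247x^2-260x+40$. Its discriminant $28080=2^4\cdot3^3\cdot5\cdot13$ is not a square, so it is irreducible, with group $S_2$.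

**Step 1 (from the system to a differential equation).** The aim is to turn $n$ equations into one. Let $P=\prod_i(x-x_i)$. If $P=(x-x_i)R$, then $P'(x_i)=R(x_i)$ and $P''(x_i)=2R'(x_i)$, so $\sum_{j\ne i}\frac1{x_i-x_j}=\frac{P''(x_i)}{2P'(x_i)}$. Multiplying (1) by $x_i(x_i-1)P'(x_i)$, we see that the polynomial $6x(x-1)P''+(7x-4)P'$ vanishes at every $x_i$. It has degree $n$ and leading coefficient $6n(n-1)+7n=n(6n+1)$, so it equals $n(6n+1)P$. With $\lambda=n(n+\frac16)$ this is
$$x(1-x)P''+\left(\tfrac23-\tfrac76x\right)P'+\lambda P=0. \tag{2}$$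
The coefficient of $x^k$ gives
$$(k+1)\left(k+\tfrac23\right)p_{k+1}=\left(k^2+\tfrac k6-n^2-\tfrac n6\right)p_k=(k-n)\left(k+n+\tfrac16\right)p_k ,$$
so $p_k=p_0\frac{(-n)_k(n+1/6)_k}{(2/3)_k\,k!}$. This is $p_0c_k$, because $(-n)_k/k!=(-1)^k\binom nk$, $(n+\frac16)_k=6^{-k}\prod_{i<k}(6n+6i+1)$ and $(\frac23)_k=3^{-k}\prod_{i<k}(3i+2)$. Hence **every** solution is the root set of $F_n$; in particular there is at most one. Conversely, if $F_n$ has $n$ simple roots, none equal to $0$ or $1$, then evaluating (2) (which $F_n$ satisfies) at a root and reading the computation backwards gives (1).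

**Proposition 2.** If $p=6n+1$ is prime, then $F_n$ is irreducible over $\mathbb Q$ and (1) has exactly one solution up to permutation.

*Proof.* Let $1\le k\le n$. In the numerator of $c_k$ the factor $i=0$ is $p$. The factors with $1\le i<k$ lie strictly between $p$ and $2p$, since $12n-5<12n+2$. The integers $\binom nk$, $2$ and $3i+2\le 3n-1$ are prime to $p$. So $p$ divides $c_k$ exactly once for $1\le k\le n$, while $c_0=1$. Let $D$ be a common denominator of the $c_k$, prime to $p$. Then $Dx^nF_n(1/x)=Dx^n+Dc_1x^{n-1}+\dots+Dc_n$ is an Eisenstein polynomial at $p$, hence irreducible, and so is $F_n$. If $n\ge2$, its roots are simple and irrational, so they solve (1). The case $n=1$ was done above. $\square$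

For instance $128F_3=128-1824x+4560x^2-2945x^3$, and $19$ divides $1824,4560,2945$ exactly once each.

What changes when $6n+1$ is composite? Take $n=4$, where $6n+1=25$:
$$2816\,F_4=2816-70400x+327360x^2-504680x^3+246605x^4 .$$
The next number of the progression, $6n+7=31$, is prime, and the coefficients have $31$-adic valuations $0,0,1,1,1$. We shall see that this keeps three of the four roots together, but it says nothing against a rational fourth root. In general a prime $6n+6j+1$ is blind to factors of degree $\le j$, so two things must be added: a way to exclude factors of **small** degree, and a computation of the group. The first is the hard part, and it occupies Sections 5 to 12.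

## 2. Valuations, Newton polygons, and two counting facts

For a prime $p$, $v=v_p$ is the valuation of $\overline{\mathbb Q}_p$ with $v(p)=1$. An element of degree $\le d$ over $\mathbb Q_p$ has valuation in $\frac1e\mathbb Z$ for some $e\le d$ (its ramification index), or valuation $\infty$ if it is $0$. We use Legendre's formula $v_p(m!)=\sum_{j\ge1}\lfloor m/p^j\rfloor=\frac{m-s_p(m)}{p-1}$, where $s_p$ is the base-$p$ digit sum. The symbol $[A]$ is $1$ if $A$ is true and $0$ otherwise.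

**Definition (Newton polygon).** The Newton polygon of $\sum a_kx^k$ is the lower convex hull of the points $(k,v(a_k))$. A segment of slope $s$ and horizontal length $\ell$ corresponds to exactly $\ell$ roots of valuation $-s$, counted with multiplicity.

Example: at $31$, the polygon of $F_4$ has vertices $(0,0),(1,0),(4,1)$. One root has valuation $0$ and three have valuation $-\frac13$. A root of valuation $-\frac13$ has degree at least $3$ over $\mathbb Q_{31}$, so $F_4$ has an irreducible factor over $\mathbb Q$ of degree $\ge3$.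

**Gauss's lemma.** The Gauss valuation $\min_kv(a_k)$ of a polynomial is additive on products. For an integral $\xi$ it is unchanged by $x\mapsto x+\xi$. If $g\in\mathbb Z[x]$ is primitive with leading coefficient $g_d$ and roots $\xi$, then $0=v(g_d)+\sum_\xi\min(0,v(\xi))$, so
$$v_p(g_d)=\sum_\xi\max(0,-v_p(\xi)).$$

**Product formula.** Let $g$ be irreducible of degree $d$ with root $\xi$, and let $\alpha=R(\xi)\ne0$ with $R\in\mathbb Q[x]$. The norm of $\alpha$ is the rational number $\prod R(\xi)$ over the roots of $g$, in $\mathbb C$ or in any $\overline{\mathbb Q}_p$. Hence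
$$\sum_p\log p\cdot\sum_{\xi\in\overline{\mathbb Q}_p}v_p(R(\xi))=\sum_{\xi\in\mathbb C}\log|R(\xi)|.$$

**Lemma 3.** (C1) For $0\le r<P$, $\#\{0\le i<k:\ i\equiv r\ (P)\}\le\frac k{r+1}$. (C2) Among $r$ consecutive terms of an arithmetic progression of integers with difference prime to $P$, between $\lfloor r/P\rfloor$ and $\lceil r/P\rceil$ are divisible by $P$. Hence, if the difference is prime to $p$ and the terms are nonzero, the product of $r$ consecutive terms has $v_p\ge v_p(r!)$. If $l+1$ consecutive terms are positive and $<M$, their product has $v_p\le v_p(l!)+\lfloor\log_pM\rfloor$.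

*Proof.* (C1) If there are $c\ge1$ such $i$, the largest is $r+(c-1)P\le k-1$, so $k\ge r+1+(c-1)P\ge c(r+1)$. (C2) The terms divisible by $P$ form one residue class of indices modulo $P$. Summing the lower bound over $P=p^j$ gives the second assertion. For the last one, only the at most $\lfloor\log_pM\rfloor$ powers $P<M$ matter, and $\lceil\frac{l+1}P\rceil=\lfloor\frac lP\rfloor+1$. $\square$

## 3. Orthogonality, and two identities at a root

Write $F=F_n$. We recall two textbook summations: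
$$\text{Chu–Vandermonde: }\ {}_2F_1(-n,b;c;1)=\frac{(c-b)_n}{(c)_n};$$
$$\text{Pfaff–Saalschütz: }\ {}_3F_2(-n,a,b;\,c,\,1+a+b-c-n;\,1)=\frac{(c-a)_n(c-b)_n}{(c)_n(c-a-b)_n}.$$

**Step 1 (expansion at $x=1$).** We need $F$ near both singular points. Put $y=1-x$. Equation (2) becomes $y(1-y)F_{yy}+(\frac12-\frac76y)F_y+\lambda F=0$, the same equation with $\frac23$ replaced by $\frac12$. Hence
$$F=F(1)\sum_k\tilde c_ky^k,\qquad \tilde c_k=(-1)^k\binom nk\frac{\prod_{i<k}(6n+6i+1)}{3^k\prod_{i<k}(2i+1)},\qquad F(1)=\frac{(\frac12-n)_n}{(\frac23)_n}=(-1)^n\frac{(1/2)_n}{(2/3)_n}, \tag{3}$$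
the value $F(1)\neq0$ coming from Chu–Vandermonde with $b=n+\frac16$, $c=\frac23$.

**Step 2 (moments and the remainder series).** Now we set up orthogonality. Let $d\mu=\mathrm{const}\cdot t^{-1/3}(1-t)^{-1/2}dt$ be the probability measure on $[0,1]$. Beta integrals give
$$\mu_m=\int t^md\mu=\frac{(2/3)_m}{(7/6)_m},\qquad\tilde\mu_m=\int(1-t)^md\mu=\frac{(1/2)_m}{(7/6)_m}.$$
Put $S=\sum_{m\ge0}\mu_mx^{-m-1}$. The polynomial part of $FS$ is
$$Q(x)=\sum_kc_k\sum_{l<k}\mu_{k-1-l}x^l=\int\frac{F(x)-F(t)}{x-t}\,d\mu(t),$$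
and the rest is $\mathcal R=FS-Q=\sum_{m\ge0}\rho_mx^{-m-1}$ with $\rho_m=\sum_kc_k\mu_{m+k}=\int F(t)t^md\mu$.

**Step 3 (the remainder in closed form).** Since $\mu_{m+k}=\mu_m\frac{(2/3+m)_k}{(7/6+m)_k}$, we have $\rho_m=\mu_m\,{}_3F_2(-n,n+\frac16,\frac23+m;\frac23,\frac76+m;1)$. With $a=n+\frac16$, $b=\frac23+m$, $c=\frac23$ we get $1+a+b-c-n=\frac76+m$, so Pfaff–Saalschütz gives $\rho_m=\mu_m\frac{(1/2-n)_n}{(2/3)_n}\cdot\frac{(-m)_n}{(-n-m-1/6)_n}$. The first fraction is $F(1)$. For $m\ge n$ the second is $\frac{m!}{(m-n)!\,(m+7/6)_n}$, and for $m<n$ it is $0$. So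
$$\rho_m=F(1)\frac{(2/3)_m\,m!}{(m-n)!\,(7/6)_{m+n}}\quad(m\ge n),\qquad\rho_m=0\quad(m<n). \tag{4}$$
The same computation with $c=\frac12$, $b=\frac12+m$, where $(c-a)_n/(c)_n=(\frac13-n)_n/(\frac12)_n=(-1)^n(\frac23)_n/(\frac12)_n=F(1)^{-1}$, gives
$$\tilde\rho_m:=\sum_k\tilde c_k\tilde\mu_{m+k}=F(1)^{-1}\frac{(1/2)_m\,m!}{(m-n)!\,(7/6)_{m+n}}\quad(m\ge n),\qquad\tilde\rho_m=0\quad(m<n). \tag{5}$$

**Step 4 (existence of the solution).** By (4), $\int F\cdot R\,d\mu=0$ for every polynomial $R$ of degree $<n$. If $F$ changed sign at only $s<n$ points $t_i$ of $(0,1)$, then $F\prod(t-t_i)$ would have constant sign and nonzero integral, a contradiction. So $F$ has $n$ simple zeros in $(0,1)$. By Section 1, system (1) has exactly one solution up to permutation, namely the root set of $F_n$. This is the first half of Theorem 1.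

**Lemma 4.** For every root $\xi$ of $F$,
$$\xi(1-\xi)F'(\xi)Q(\xi)=C:=(-1)^nF(1)\frac{n!}{6\,(1/6)_n}. \tag{6}$$

*Proof.* From $(m+\frac76)\mu_{m+1}=(m+\frac23)\mu_m$ we get $x(1-x)S'+(\frac13-\frac56x)S=\frac16$. Indeed the constant terms are $1-\frac56$, and the coefficient of $x^{-m-1}$ is $-(m+1)\mu_m+(m+2)\mu_{m+1}+\frac13\mu_m-\frac56\mu_{m+1}=0$. Put $T=x(1-x)(F\mathcal R'-F'\mathcal R)+(\frac13-\frac56x)F\mathcal R$. Inserting $\mathcal R=FS-Q$ and $F\mathcal R'-F'\mathcal R=F^2S'+F'Q-FQ'$, we find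
$$T=\tfrac16F^2+x(1-x)(F'Q-FQ')-\left(\tfrac13-\tfrac56x\right)FQ,$$
a polynomial. As a series in $1/x$, however, $F=c_nx^n+\cdots$ and $\mathcal R=\rho_nx^{-n-1}+\cdots$, so $T=O(1)$. Thus $T$ is the constant $\left((n+1)+n-\frac56\right)c_n\rho_n=(2n+\frac16)c_n\rho_n$. With $c_n=(-1)^n\frac{(n+1/6)_n}{(2/3)_n}$, $\rho_n=F(1)\frac{(2/3)_nn!}{(7/6)_{2n}}$ and $(\frac76)_{2n}=6(\frac16)_n(n+\frac16)_n(2n+\frac16)$ this constant is $C$. Evaluate $T$ at $\xi$. $\square$

Check at $n=1$: $\xi=\frac47$, $F'=Q=-\frac74$, and $\frac{12}{49}\cdot\frac{49}{16}=\frac34=C$.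

**Lemma 5.** At every root $\xi$, $|F'(\xi)/F(1)|\ge2\sqrt\lambda>2n$.

*Proof.* Let $E=F^2+x(1-x)F'^2/\lambda$. Substituting $x(1-x)F''$ from (2), we get $E'=\frac{F'^2}\lambda\left(1-2x-\frac43+\frac73x\right)=\frac{x-1}{3\lambda}F'^2\le0$ on $[0,1]$. So $\xi(1-\xi)F'(\xi)^2/\lambda=E(\xi)\ge E(1)=F(1)^2$, and $\xi(1-\xi)\le\frac14$. $\square$

## 4. Primes just above $6n$, just below $3n$ and just below $2n$

The first thing to try is to extend Proposition 2 to other primes.

**Lemma 6.** Let $0\le j<n$. In each of the following cases $F$ has an irreducible factor over $\mathbb Q$ of degree $\ge n-j$: (a) $p=6n+6j+1$ is prime; (b) $p=3(n-j)-1$ is an odd prime and $n>5j$; (c) $p=2(n-j)-1$ is a prime $\equiv1\pmod6$ and $n>7j+1$. Consequently, if $F$ is reducible in such a case, it has an irreducible factor of degree $\le j$.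

*Proof.* In all cases $p>n$, so binomial coefficients $\binom nk$ are units at $p$; also $p\ge5$.

(a) For $i<n$, $6n+6i+1\le12n-5<2p$, so $p$ divides this number only if they are equal, that is $i=j$, and then exactly once. Also $p>3i+2$. So $v(c_k)=[k>j]$.

(b) Here $p\equiv5\ (6)$. If $p\mid3i+2$ with $i<n$, the cofactor is $\equiv1\ (3)$, and $4p=12(n-j)-4>3n-1$, so $3i+2=p$ and $i=n-j-1$. If $p\mid6n+6i+1$, the cofactor is $\equiv5\ (6)$, but $5p=15(n-j)-5>12n-5$ because $n>5j$. So $v(c_k)=-[k\ge n-j]$.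

(c) We use $\tilde c_k$. Since $3p=6(n-j)-3>2n-1$, the odd number $2i+1$ with $i<n$ is divisible by $p$ only if $2i+1=p$, that is $i=n-j-1$. A multiple of $p$ among the $6n+6i+1$ has cofactor $\equiv1\ (6)$. The cofactor $1$ is impossible because $p<6n+1$, and $7p=14(n-j)-7>12n-5$ because $n>7j+1$. So $v(\tilde c_k)=-[k\ge n-j]$.

In each case the Newton polygon (in $x$ or in $y=1-x$) has a segment of length $n-j$ and slope $\pm\frac1{n-j}$. The corresponding roots have degree $\ge n-j$ over $\mathbb Q_p$, and the irreducible factor over $\mathbb Q$ containing one of them has degree $\ge n-j$. If $F$ is reducible, the complementary factor has degree between $1$ and $j$. $\square$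

The lemma stops exactly at $j$. It is silent about factors of degree $\le j$, and $j$ cannot always be taken to be $0$ or $1$. For $n=42$: $6n+1=11\cdot23$ and $6n+7=7\cdot37$; $3n-1=5^3$ and $3n-4=122$; $2n-1=83\equiv5\ (6)$ and $2n-3=81$. The first usable case is $j=2$, with $79=2\cdot40-1$, so a quadratic factor must be excluded otherwise. For large $n$ we shall only guarantee $j\le n/10$.

## 5. The roots at $2$ and at $3$; rational roots

We now locate **all** roots at the two primes that occur in the denominators $2^k$ of $c_k$ and $3^k$ of $\tilde c_k$. Let $w(k)=v_2\prod_{i<k}(3i+2)$ and $z(k)=v_3\prod_{i<k}(2i+1)$. For a root $\xi$ put $\sigma=v_2(\xi)$ (in $\overline{\mathbb Q}_2$) and $\tau=v_3(1-\xi)$ (in $\overline{\mathbb Q}_3$).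

Example: $40-260x+247x^2$ has $2$-adic valuations $3,2,0$, so both roots have $\sigma=\frac32$. In $y$ it is $27-234y+247y^2$, with $3$-adic valuations $3,2,0$, so both have $\tau=\frac32$.

**Lemma 7.** Every root has $\sigma\ge\frac32$ and $\tau\ge1$. For any $d$ of the roots, $\sum\sigma\ge2d-\phi(d)$ for each of $\phi(r)=\frac r2$, $\frac{r+6}8$, $\frac23\log_2(3r+1)$, and $\sum\tau\ge\frac32d-\frac12\log_3(2d+1)$.

*Proof.* **Step 1 (reduction to coefficients).** Let $\mathcal N$ be the Newton polygon at $2$, as a function on $[0,n]$. The smallest root valuations sit on its last segments, so the sum of the $d$ smallest is $\mathcal N(n-d)-\mathcal N(n)$. This is a convex combination, with mean $r$ equal to $d$, of values $v(c_{n-r})-v(c_n)$ at vertices. If all these values are $\ge2r-\phi(r)$ with $\phi$ concave, Jensen's inequality gives $\ge2d-\phi(d)$. The same argument works at $3$ with $\tilde c_k$. All functions $\phi$ used here are concave.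

**Step 2 (the coefficients at $2$).** We bound $v(c_{n-r})-v(c_n)$. From $v(c_k)=v\binom nk-k-w(k)$,
$$v(c_{n-r})-v(c_n)=r+v\binom nr+v\prod_{t<r}(3n-1-3t),\qquad v\binom nr=v\prod_{t<r}(n-t)-v(r!).$$
Modulo $2^j$ the terms $n-t$ and $3n-1-3t$ vanish for $t\equiv n$ and $t\equiv n-\frac13$. Since $\frac13\equiv\frac{2^j+1}3$ for odd $j$ and $\frac{2^{j+1}+1}3$ for even $j$, the largest cyclic gap between the two classes is $g_j=\frac{2^{j+1}-1}3$ ($j$ odd), $\frac{2^{j+1}+1}3$ ($j$ even), that is $1,3,5,11,21,43,\dots$. Any $g_j$ consecutive integers meet one of the two classes. So at least $2\lfloor r/2^j\rfloor+[r\bmod2^j\ge g_j]$ of the $2r$ terms are divisible by $2^j$. Subtracting $v(r!)=\sum_j\lfloor r/2^j\rfloor$, we get $v(c_{n-r})-v(c_n)\ge2r-E(r)$ with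
$$E(r)=r-\sum_{j\ge1}\left(\lfloor r/2^j\rfloor+[r\bmod2^j\ge g_j]\right).$$

**Step 3 (bounds for $E$).** The term $j=1$ is $\lfloor\frac{r+1}2\rfloor$, so $E(r)\le\frac r2$. This is the first $\phi$, and $d=1$ gives $\sigma\ge\frac32$. Directly, $E(0),\dots,E(10)=0,0,1,0,1,0,1,0,1,1,2$.

Writing $r=\sum_{j\ge1}r/2^j$, the $j$-th contribution to $E$ is $\frac{r\bmod2^j}{2^j}-[r\bmod2^j\ge g_j]\le\frac{g_j-1}{2^j}$, which is $0,\frac12,\frac12,\frac58,\frac58$ for $j=1,\dots,5$ and always $<\frac23$. Let $J=\max\{j:g_j\le r\}$. For $j>J$ we have $r<g_j\le2^j$, so the contribution is $r/2^j$, and these sum to $r/2^J\le\frac{g_{J+1}-1}{2^J}<\frac43$. For $r\ge5$ we have $J\ge3$, so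
$$E(r)<0+\tfrac12+\tfrac12+\tfrac23(J-3)+\tfrac43=\tfrac23J+\tfrac13\le\tfrac23\log_2(3r+1)-\tfrac13,$$
because $3r+1\ge3g_J+1\ge2^{J+1}$. For $r\le4$ the listed values give $E(r)\le\frac23\log_2(3r+1)$ as well. This is the third $\phi$.

For the second: the list gives $E(r)\le\frac{r+6}8$ for $r\le10$. For $11\le r\le20$, $J=4$ and $E\le1.625+\frac{20}{16}<3$, so the integer $E$ is at most $2\le\frac{r+6}8$. For $21\le r\le42$, $J=5$ and $E\le2.25+\frac{42}{32}<4$, so $E\le3\le\frac{r+6}8$. For $r\ge43$ we use $\frac23\log_2(3r+1)-\frac13$: at $43$ it is $<4.36<\frac{49}8$, and its derivative $\frac{2}{(3r+1)\log2}$ is $<\frac18$.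

**Step 4 (the coefficients at $3$).** Here $v(\tilde c_{n-r})-v(\tilde c_n)=r+v\binom nr+v\prod_{t<r}(2n-1-2t)$. Modulo $3^j$ the two classes are $t\equiv n$ and $t\equiv n-\frac12\equiv n+\frac{3^j-1}2$, with largest gap $\frac{3^j+1}2$. As before the difference is at least
$$r+\sum_{j\ge1}\left(\lfloor r/3^j\rfloor+\left[r\bmod3^j\ge\tfrac{3^j+1}2\right]\right)=r+\sum_{j\ge1}\left\lfloor\tfrac r{3^j}+\tfrac12\right\rfloor .$$
Write $r=\sum b_i3^i$ in balanced ternary, $b_i\in\{-1,0,1\}$, and $\mathrm{bal}(r)=\sum b_i$. Since $\left|\sum_{i<j}b_i3^{i-j}\right|<\frac12$, we have $\lfloor r/3^j+\frac12\rfloor=\sum_{i\ge j}b_i3^{i-j}$. The sum over $j$ is $\sum_ib_i\frac{3^i-1}2=\frac{r-\mathrm{bal}(r)}2$. So the difference is $\ge\frac{3r-\mathrm{bal}(r)}2$. All summands $\lfloor\cdot\rfloor$ are $\ge0$, so $\mathrm{bal}(r)\le r$, the difference is $\ge r$, and $d=1$ gives $\tau\ge1$. Finally let $\mathrm{bal}(r)=m\ge1$ and let $r$ have $k\ge m$ digits. If $k=m$, all digits are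 $1$ and $r=\frac{3^m-1}2$. If $k>m$, then $r\ge3^{k-1}-\frac{3^{k-1}-1}2>\frac{3^m-1}2$. So $\mathrm{bal}(r)\le\log_3(2r+1)$, which is also true when $\mathrm{bal}(r)\le0$. Step 1 concludes. $\square$

**Proposition 8.** $F_n$ has no rational root for $n\ge2$.

*Proof.* **Step 1 (only $\frac47$ is possible).** Let $x_0\in\mathbb Q$ be a root; then $x_0\in(0,1)$. Let $p\ge5$. The least $i\ge0$ with $P\mid3i+2$ satisfies $3i+2\ge P$, so $i+1\ge\frac{P+1}3$; similarly $i+1\ge\frac{P+1}2$ for $2i+1$. By (C1), for $k\ge1$,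
$$v((\tfrac23)_k)\le k\sum_j\tfrac3{5^j+1}<k,\qquad v((\tfrac12)_k)\le k\sum_j\tfrac2{5^j+1}<k .$$
So $v(c_k),v(\tilde c_k)>-k$ for $k\ge1$. If $v_p(x_0)\ge1$, all terms $c_kx_0^k$, $k\ge1$, would have positive valuation while $c_0=1$, a contradiction. So $v_p(x_0)\le0$, and likewise $v_p(1-x_0)\le0$. Moreover $v_3(c_k)\ge0$ and $v_2(\tilde c_k)\ge0$ give $v_3(x_0)\le0$ and $v_2(1-x_0)\le0$. So the numerator of $x_0$ is a power of $2$ and that of $1-x_0$ a power of $3$. By Lemma 7, $v_2(x_0)\ge2$ and $v_3(1-x_0)\ge1$.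

If $v_2(x_0)\ge3$, then $v(c_kx_0^k)\ge2k-w(k)$. The residues of $-\frac23$ modulo $2,4,8,16,\dots$ are $0,2,2,10,10,42,42,\dots$, so by (C1), for $k\ge1$, $w(k)\le k\left(1+\frac23+\frac2{11}+\frac2{43}+\frac2{171}+\cdots\right)$. The later terms are $\frac{6}{2^{2s+1}+1}<\frac3{4^s}$ for $s\ge5$ and sum to less than $0.004$, so $w(k)<1.92k<2k$. This is a contradiction. If $v_3(1-x_0)\ge2$, then $v(\tilde c_k(1-x_0)^k)\ge k-z(k)\ge k\left(1-\sum_j\frac2{3^j+1}\right)>0$ for $k\ge1$, since $\frac12+\frac15+\frac1{14}+\frac1{41}+\sum_{j\ge5}\frac2{3^j}<0.81$. Again a contradiction. So $x_0=\frac4D$, $1-x_0=\frac3D$ with the same denominator $D=7$, and $x_0=\frac47$.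

**Step 2 ($\frac47$ is not a root).** Divide $F/F(1)$ by $\tilde c_ny^n$ at $y=\frac37$. The condition becomes $H=\sum_mT_m=0$ with
$$T_m=(-1)^m\binom nm\prod_{i<m}\frac{7(2n-1-2i)}{12n-5-6i},$$
and all $T_m$ are $3$-integral, since $7\equiv12n-5-6i\equiv1\pmod3$. If $n\equiv2\ (3)$, then $3\mid2n-1$ and $H\equiv T_0=1$. If $n\equiv0\ (3)$, then $T_1\equiv0$, and $T_m\equiv0$ for $m\ge2$ because $3\mid2n-3$; so $H\equiv1$. Let $n=1+3s$, $s\ge1$. Then
$$\frac{T_0+T_1}{n-1}=\frac{12n-5-7n(2n-1)}{(n-1)(12n-5)}=-\frac{14n-5}{12n-5}\equiv0 .$$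
For $m\ge2$ we have $\binom nm/(n-1)=\frac n{m(m-1)}\binom{n-2}{m-2}$, and by (C2) the product $\prod_{i<m}(2n-1-2i)$ has valuation $\ge v(m!)$. So $v\left(\frac{T_m}{n-1}\right)\ge v((m-2)!)\ge1$ for $m\ge5$. (No difficulty arises when a term of this product is $0$; none is, as they are odd.) With $2n-5=3(2s-1)$, modulo $3$:
$$\frac{T_2}{n-1}\equiv\frac n2(2n-1)(2n-3)\equiv2\cdot1\cdot(-1)\equiv1,$$
$$\frac{T_3}{n-1}\equiv-\frac{n(n-2)}2(2n-1)(2n-3)(2s-1)\equiv-2(2s-1)\equiv2-s,$$
$$\frac{T_4}{n-1}\equiv\frac{n(n-2)(n-3)}8(2n-1)(2n-3)(2s-1)(2n-7)\equiv2(2s-1)\equiv1+s.$$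
Hence $H/(n-1)\equiv0+1+(2-s)+(1+s)=4\equiv1$, and $H\ne0$. $\square$

So whenever Lemma 6 applies with $j\le1$, $F_n$ is irreducible.

## 6. Positions at $2$ and $3$ force a large leading coefficient

The idea for factors of degree $d\ge2$ is to use all primes at once. Let $g$ be a factor with root $\xi$ and apply the product formula to $F'(\xi)/F(1)$. It is $>2n$ at every real root (Lemma 5). At a prime where $\xi$ has a denominator, $F'(\xi)$ will turn out to be very non-integral, roughly $n-1$ times the denominator, so the product formula bounds the leading coefficient of $g$ from above. On the other hand, Lemma 7 bounds it from below: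

**Lemma 9.** Let $g\in\mathbb Z[x]$ be a primitive irreducible factor of $F$ of degree $d\ge2$ with leading coefficient $g_d>0$, put $G=\frac1d\log g_d$, and let $\bar\sigma,\bar\tau$ be the averages of $\sigma,\tau$ over the roots of $g$. Then $2,3\nmid g_d$ and
$$G\ge\log\left(2^{\bar\sigma}+3^{\bar\tau}\right). \tag{7}$$
Numerically (values in the last two rows rounded down):

|$d$|2|3|4|5|6|7|8|9|
|-|-|-|-|-|-|-|-|-|
|$\sum\sigma\ge$|3|5|7|9|11|13|15|17|
|$\sum\tau\ge$|3|4|5|7|8|10|11|13|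
|$G\ge$|2.0825|2.0151|1.9894|2.0965|2.0656|2.131|2.103|2.150|
|$\bar\sigma\log2+\bar\tau\log3\ge$|2.687|2.620|2.586|2.785|2.735|2.856|2.810|2.896|

Moreover $G\ge2.033,\ 2.080,\ 2.106,\ 2.121$ for $d\ge10,15,20,24$ respectively, and $\bar\sigma\log2+\bar\tau\log3\ge2.585$ for all $d\ge2$.

*Proof.* All roots have $v_2(\xi)>0$. So all coefficients of $g/g_d$ except the leading one have positive $2$-adic valuation, and primitivity forces $2\nmid g_d$, $v_2(g(0))=\sum\sigma$. The polynomial $g(1-y)$ is also primitive, so $3\nmid g_d$ and $v_3(g(1))=\sum\tau$. The real roots lie in $(0,1)$, so by the inequality of arithmetic and geometric means $\left(\prod\xi\right)^{1/d}+\left(\prod(1-\xi)\right)^{1/d}\le1$. Multiplying by $g_d^{1/d}$ gives $g_d^{1/d}\ge|g(0)|^{1/d}+|g(1)|^{1/d}$. Here $g(0),g(1)$ are nonzero integers divisible by $2^{\sum\sigma}$ and $3^{\sum\tau}$. This is (7).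

For $d\le9$ the table follows from Lemma 7 (with $\phi(r)=\frac{r+6}8$) and the integrality of $\sum\sigma,\sum\tau$. For example, at $d=4$, $\sum\sigma\ge8-1.25$ gives $7$, and $\sum\tau\ge6-\frac12\log_39=5$; then $G\ge\log(2^{1.75}+3^{1.25})$. For $d\ge10$, Lemma 7 with the logarithmic $\phi$ gives
$$G\ge\log\left(4(3d+1)^{-2/(3d)}+3^{3/2}(2d+1)^{-1/(2d)}\right).$$
This increases with $d$, because $\frac1d\log(3d+1)$ and $\frac1d\log(2d+1)$ decrease (concave functions vanishing at $0$). Its values at $10,15,20,24$ exceed the four numbers given. The same monotonicity gives $\bar\sigma\log2+\bar\tau\log3\ge2.65$ for $d\ge10$, by its value at $d=10$. $\square$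

For $g=247x^2-260x+40$ the lemma promises $G\ge2.0825$, and in fact $G=\frac12\log247=2.754\ldots$.

**Standing assumptions for Sections 7 to 10.** $n\ge42$, and $g$ is a primitive irreducible factor of $F$ of degree $d$ with $2\le d\le n/10$; $g_d,G,\bar\sigma,\bar\tau$ are as in Lemma 9. "Root" means a root $\xi$ of $g$ in $\overline{\mathbb Q}_p$. A positive valuation of an element of $\mathbb Q_p(\xi)$ is $\ge\frac1d\ge\frac{10}n$ when finite. Our tool for bounding $v(F'(\xi)/F(1))$ from above is (6): it suffices to bound $v(Q(\xi))$ from **below**. There are two ways: directly from the coefficients of $Q$, or, when the series converges at $\xi$, from $Q(\xi)=-\mathcal R(\xi)$ and the closed form (4).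

## 7. The size of $F'(\xi)/F(1)$ at $2$ and at $3$

**Lemma 10.** At $p=2$: $v(F'(\xi)/F(1))\le2n-s_2(n)-\sigma+L_2$ with $L_2=\lfloor\log_2 3n\rfloor$.

*Proof.* The valuations of the constants are $v(c_k)\ge-k-w(k)$, $v(\mu_m)=w(m)+m$, $v(F(1))=-n-w(n)$, $v(C)=v(n!)-w(n)-1$ and $v(1-\xi)=0$. We claim $v(Q(\xi))\ge-1-L_2$.

**Case $\sigma\ge2$.** Here we use the coefficients of $Q$. The term $c_k\mu_m\xi^l$ with $m=k-1-l$ has valuation $\ge-k-w(k)+w(m)+m+2l=l-1-(w(k)-w(m))$. The difference $w(k)-w(m)$ is the valuation of the product of the $l+1$ terms $3i+2$, $m\le i<k$, all $<3n$. By (C2) it is $\le v_2(l!)+L_2\le l+L_2$.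

**Case $\sigma<2$.** Here we use the remainder series. Since $\sigma\in\frac1e\mathbb Z$ with $e\le d$, $2-\sigma\ge\frac1d$. By (C2), $w(m)\ge v(m!)=m-s_2(m)$, so $v(\mu_m\xi^{-m-1})\ge2m-s_2(m)-(m+1)\sigma\to\infty$. Hence $S(\xi)$ converges, and $F(\xi)=0$ gives $Q(\xi)=-\mathcal R(\xi)$. By (4), for $m\ge n$,
$$v(\rho_m\xi^{-m-1})=w(m)-w(n)+v(n!)+v\binom mn+m-(m+1)\sigma .$$
By (C2), $w(m)-w(n)\ge v((m-n)!)$, so this is
$$\ge v(m!)+m-(m+1)\sigma=(m+1)(2-\sigma)-2-s_2(m)\ge\tfrac{m+1}d-2-\log_2(m+1).$$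
The function $\frac{m+1}d-\log_2(m+1)$ increases for $m\ge n\ge10d$, so we get at least $10-2-\log_2(n+1)\ge-\log_23n\ge-1-L_2$.

By (6), $v(F'(\xi)/F(1))=v(C)-v(F(1))-\sigma-v(Q(\xi))=n+v(n!)-1-\sigma-v(Q(\xi))\le n+(n-s_2(n))-\sigma+L_2$. $\square$

**Lemma 11.** At $p=3$: $v(F'(\xi)/F(1))\le L_3-\tau$ with $L_3=\lfloor\log_32n\rfloor$.

*Proof.* Let $\zeta=1-\xi$, so $v(\zeta)=\tau\ge1$ and $v(\xi)=0$. With $u=1-t$ we have $x-t=-(y-u)$, so the integral for $Q$ gives
$$Q(\xi)=-F(1)\sum_k\tilde c_k\sum_{l<k}\tilde\mu_{k-1-l}\zeta^l .$$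
Here $v(\tilde c_k)\ge-k-z(k)$, $v(\tilde\mu_m)=z(m)+m$, $v(F(1))=z(n)+n$ and $v(C/F(1))=v(n!)+n-1$. We claim $v(Q(\xi)/F(1))\ge-1-L_3$.

**Case $\tau\ge\frac32$.** The terms have valuation $\ge\frac l2-1-(z(k)-z(k-1-l))$, and by (C2) applied to the terms $2i+1<2n$, $z(k)-z(k-1-l)\le v_3(l!)+L_3\le\frac l2+L_3$.

**Case $\tau<\frac32$.** Then $\frac32-\tau\ge\frac1{2d}$. As $z(m)\ge v(m!)=\frac{m-s_3(m)}2$, the series $\sum\tilde\mu_m\zeta^{-m-1}$ converges. Multiplying it by $\sum\tilde c_ky^k$, we split the product into its polynomial part and $\sum\tilde\rho_my^{-m-1}$; at $y=\zeta$ the product is $0$, so $Q(\xi)/F(1)=\sum_{m\ge n}\tilde\rho_m\zeta^{-m-1}$. By (5), $v(\tilde\rho_m)=z(m)-z(n)+v(n!)+v\binom mn+m\ge v(m!)+m$, so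
$$v(\tilde\rho_m\zeta^{-m-1})\ge(m+1)\left(\tfrac32-\tau\right)-\tfrac32-\tfrac{s_3(m)}2.$$
The least $m$ with $s_3(m)=2q$, respectively $2q+1$, is $3^q-1$, respectively $2\cdot3^q-1$, so $\frac{s_3(m)}2\le\log_3(m+1)$ (note $\log_32>\frac12$). Since $\frac{m+1}{2d}-\log_3(m+1)$ increases for $m\ge n\ge10d$, the valuation is $\ge5-\frac32-\log_3(n+1)\ge-\log_32n\ge-1-L_3$.

Write (6) as $\frac{F'(\xi)}{F(1)}\cdot\frac{Q(\xi)}{F(1)}\cdot F(1)\,\xi\zeta=\frac C{F(1)}$. Then $v(F'(\xi)/F(1))\le v(n!)+n-1-\tau+1+L_3-z(n)-n\le L_3-\tau$, as $z(n)\ge v(n!)$. $\square$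

## 8. The size of $F'(\xi)/F(1)$ at primes $p\ge5$

For $P=p^j$ let $\mathrm e_P(\alpha;M)=\#\{0\le i<M:\ P\mid\alpha+i\}$, so that $v((\alpha)_M)=\sum_j\mathrm e_{p^j}(\alpha;M)$. For $\alpha=1,\frac12,\frac23,\frac16$ the relevant $i$ are those congruent modulo $P$ to $P-1$, $h=\frac{P-1}2$, $r$, $s$ respectively, where
$$(r,s)=\left(\tfrac{2P-2}3,\tfrac{P-1}6\right)\text{ if }P\equiv1\ (6),\qquad(r,s)=\left(\tfrac{P-2}3,\tfrac{5P-1}6\right)\text{ if }P\equiv5\ (6).$$
If $M=KP+\kappa$ with $0\le\kappa<P$, then $\mathrm e_P(\alpha;M)=K+[\kappa>\text{residue}]$. Write $n=NP+\nu$, $0\le\nu<P$, and put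
$$Y_P=[N\ge1]\left[\nu\le\tfrac{P-1}6\right]\ (P\equiv1\ (6)),\qquad Y_P=\left[\tfrac{P+1}3\le\nu\le\tfrac{P-1}2\right]\ (P\equiv5\ (6)).$$
If $P>n$, then $N=0$ and $\nu=n$. So $Y_P=1$ with $P>n$ forces $P\equiv5\ (6)$ and $2n+1\le P\le3n-1$; in particular $Y_P=0$ for $P\ge3n$. Example: for $n=42$, $Y_7=1$ ($42=6\cdot7+0$), $Y_{13}=0$ ($\nu=3>2$), $Y_{17}=1$ ($\nu=8$, $6\le8\le8$).

**Lemma 12.** If $p\ge5$ and $v(\xi)\ge0$, then $v(F'(\xi)/F(1))\le\sum_jY_{p^j}$.

*Proof.* By (6), and $v(Q(\xi))\ge\min_{0\le m<k\le n}(v(c_k)+v(\mu_m))$, the left side is $\le v(n!)-v((\frac16)_n)-\min(v(c_k)+v(\mu_m))$. With $(n+\frac16)_k=(\frac16)_{n+k}/(\frac16)_n$ and $(\frac76)_m=6(\frac16)_{m+1}$ this equals $\max_{m<k}\sum_PE_P$, where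
$$E_P=\mathrm e_P(1;n-k)+\mathrm e_P(1;k)+\mathrm e_P(\tfrac23;k)-\mathrm e_P(\tfrac16;n+k)+\{\mathrm e_P(\tfrac16;m+1)-\mathrm e_P(\tfrac23;m)\}.$$
Let $m\equiv\ell$, $k=KP+\kappa$. The brace is $\Delta=[\ell\ge s]-[\ell>r]$. For $P\equiv5$ we have $s>r$, so $\Delta\le0$. For $P\equiv1$ we have $\Delta\le1$, and $\Delta\le0$ when $m<s$. The other terms add up to
$$E_P=\Delta-[\kappa>\nu]+[\kappa>r]-[\nu+\kappa>s]-[\nu+\kappa>P+s].$$

*$P\equiv1$, $\kappa\le r$.* Then $E_P\le1$, and $E_P=1$ forces $\Delta=1$, $\kappa\le\nu$, $\nu+\kappa\le s$. So $\nu\le s$. Also $m\ge s$, so $k\ge s+1>\kappa$, hence $K\ge1$ and, as $k\le n$, $N\ge1$. Thus $Y_P=1$.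

*$P\equiv1$, $\kappa>r$.* Then $\nu+\kappa>s$, so $E_P\le1-[\kappa>\nu]-[\nu+\kappa>P+s]$. If $\kappa\le\nu$, then $\nu+\kappa\ge2(r+1)=\frac{4P+2}3>\frac{7P-1}6=P+s$. So $E_P\le0$.

*$P\equiv5$.* Then $E_P\le1$, and $E_P=1$ forces $r<\kappa\le\nu$ and $\nu+\kappa\le s$, so $\frac{P+1}3\le\nu\le s-\frac{P+1}3=\frac{P-1}2$, and $Y_P=1$.

So $E_P\le Y_P$ for every $P$. $\square$

**Lemma 13.** Let $p\ge5$ and $v(\xi)=-a<0$. Then $v(F'(\xi)/F(1))\le-(n-1)a+1+\sum_jY_{p^j}$. If moreover $p>n$, or if $n\ge200$ and $p>n/3$, then $v(F'(\xi)/F(1))\le-(n-1)a+1$.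

*Proof.* **Step 1 (passing to the remainder series).** Both counts $\mathrm e_P(\frac23;m)$, $\mathrm e_P(\frac76;m)$ lie between $\lfloor\frac mP\rfloor$ and $\lceil\frac mP\rceil$, so their difference is $\ge-1$. It is $\ge0$ if $P>6m+1$, because then no $7+6i$ with $i<m$ is divisible by $P$. So $v(\mu_m)\ge-\log_p(6m+1)$, the series $S(\xi)$ converges, and $Q(\xi)=-\mathcal R(\xi)$. As $v(\xi)=v(1-\xi)=-a$, (4) and (6) give
$$v(F'(\xi)/F(1))\le\sup_{m\ge n}\Big\{-(m-1)a+\sum_PE'_P(m)\Big\},$$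
$$E'_P=\mathrm e_P(1;n)-\mathrm e_P(\tfrac16;n)-\mathrm e_P(\tfrac12;n)+\mathrm e_P(\tfrac23;n)-\mathrm e_P(\tfrac23;m)-\mathrm e_P(1;m)+\mathrm e_P(1;m-n)+\mathrm e_P(\tfrac16;m+n+1).$$

**Step 2 (case analysis).** The aim is to show $E'_P\le Y_P$ with one exception. With $\kappa=m\bmod P$,
$$E'_P=-[\nu>s]-[\nu>h]+[\nu>r]-[\kappa>r]-[\kappa<\nu]+W,\qquad W=[\kappa+\nu\ge s]+[\kappa+\nu\ge P+s].$$
Since $\kappa\le P-1$, $W=2$ needs $\nu>s$. Also, if $\nu>r$, then $\kappa>r$ or $\kappa<\nu$.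

*$P\equiv1$, so $s<h<r$.* If $\nu\le s$: $W\le1$, so $E'_P\le1$. If $s<\nu\le h$: $E'_P\le-1-[\kappa>r]+W$, and $W=2$ forces $\kappa\ge P+s-h=\frac{2P+1}3>r$; so $E'_P\le0$. If $h<\nu\le r$: $E'_P\le-2+W\le0$. If $\nu>r$: $E'_P\le-1-1+2=0$.

*$P\equiv5$, so $r<h<s$.* If $\nu\le r$: $W\le1$, and $W=1$ forces $\kappa\ge s-r=\frac{P+1}2>r$; so $E'_P\le0$. If $r<\nu\le h$: for $\kappa>r$, $E'_P\le1-1+W\le1$; for $\kappa\le r$ we have $\kappa<\nu$, and $W=0$ because $s-\nu\ge s-h=\frac{P+1}3>\kappa$, so $E'_P\le0$. If $h<\nu\le s$: $E'_P\le-1+W\le0$. If $\nu>s$: $E'_P\le-1-1+2=0$.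

The value $1$ occurs only when $Y_P=1$, except possibly for $P\equiv1$, $N=0$, $n=\nu\le\frac{P-1}6$, that is $P\ge6n+1$.

**Step 3 (the exceptional powers).** In the exceptional case $E'_P\le0$ unless $W\ge1$, which requires $P\le6(m+n)+1$: if $m<P$, then $\kappa=m$ and $m+n\ge s$; if $m\ge P$ it is clear. Let $c(m)$ be the number of powers $P\equiv1\ (6)$ of $p$ with $6n+1\le P\le6(m+n)+1$. Successive such powers have ratio $\ge7$. If $c(m)=c\ge2$, then $6(m+n)+1\ge7^{c-1}(6n+1)$, so $m-n\ge(7^{c-1}-2)n$ and $(m-n)a\ge(7^{c-1}-2)\frac nd\ge10(7^{c-1}-2)\ge c-1$. So $c(m)-(m-n)a\le1$ always, and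
$$-(m-1)a+\sum_PE'_P\le-(n-1)a-(m-n)a+c(m)+\sum_jY_{p^j}\le-(n-1)a+1+\sum_jY_{p^j}.$$

**Step 4 (the second claim).** In both cases $p^2\ge3n$, so only $Y_p$ can be $1$. If $Y_p=0$ we are done. If $Y_p=1$, then $p<3n$, so the powers counted by $c(m)$ are $\ge p^2$, and $c(m)=c\ge1$ forces $m+n\ge7^{c-1}\frac{p^2-1}6$. Use $a\ge\frac{10}n$. If $p>n$, then $p\ge2n+1$ and $(m-n)a\ge\frac{10}n\left(7^{c-1}\frac{2n^2+2n}3-2n\right)\ge c$. If $p>n/3$ and $n\ge200$, then $(m-n)a\ge\frac{10}n\left(7^{c-1}\frac{n^2-9}{54}-2n\right)\ge37\cdot7^{c-1}-20\ge c$. So $c(m)-(m-n)a\le0$ for all $m\ge n$, and the total is at most $-(n-1)a+Y_p=-(n-1)a+1$. $\square$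

**Lemma 14.** Suppose $p>n$, or $n\ge200$ and $p>n/3$. If $v(\xi)\ge0$, then $v(\xi)=v(1-\xi)=0$. If $p>n$ and $v(\xi)\ge0$, then $v(F'(\xi)/F(1))\le0$.

*Proof.* Since $p^2\ge3n$ divides no $3i+2$ or $2i+1$ with $i<n$, (C1) gives $v(c_k)\ge-\frac{3k}{p+1}$ and $v(\tilde c_k)\ge-\frac{2k}{p+1}$. If $v(\xi)>0$, then, as $c_0=1$ and $F(\xi)=0$, some $k\ge1$ has $v(c_k\xi^k)\le0$, so $v(\xi)\le\frac3{p+1}<\frac9n$; but $v(\xi)\ge\frac{10}n$. The same argument with $\tilde c_k$ excludes $v(1-\xi)>0$.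

Let $p>n$. Differentiating (2) $i$ times,
$$x(1-x)F^{(i+2)}+\left(i(1-2x)+\tfrac23-\tfrac76x\right)F^{(i+1)}+\left(\lambda-i(i-1)-\tfrac76i\right)F^{(i)}=0. \tag{8}$$
At $\xi$ the leading factor $\xi(1-\xi)$ is a unit and $F(\xi)=0$, so by induction every $F^{(i)}(\xi)$, $i\ge1$, is an integral multiple of $F'(\xi)$; and $i!$ is a unit for $i\le n$. By invariance of the Gauss valuation under $x\mapsto x+\xi$, $v(F'(\xi))=\min_iv\left(F^{(i)}(\xi)/i!\right)=\min_kv(c_k)\le v\left(\sum c_k\right)=v(F(1))$. $\square$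

## 9. A first inequality for $G$, and how far it reaches

Put $B=s_2(n)\log2+\bar\sigma\log2+\bar\tau\log3$. By Lemma 9, $B\ge\log2+2.585>3.27$.

**Proposition 15.** With $Y^*=\sum_{5\le p\le n}\sum_jY_{p^j}\log p$,
$$(n-1-d)\,G\le2n\log2+\log3n-B+Y^*. \tag{9}$$

*Proof.* Let $h_p$ be the average of $v_p(F'(\xi)/F(1))$ over the $d$ roots in $\overline{\mathbb Q}_p$. The product formula and Lemma 5 give $\sum_ph_p\log p\ge\log2n$. Lemmas 10 and 11 give
$$h_2\log2+h_3\log3\le2n\log2+\log3n+\log2n-B.$$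
For $p\ge5$, Lemmas 12, 13, 14 bound each root: those with $v(\xi)\ge0$ contribute at most $\sum_jY_{p^j}$ if $p\le n$ and at most $0$ if $p>n$; those with $v(\xi)=-a<0$ contribute at most $-(n-1)a+1$, plus $\sum_jY_{p^j}$ if $p\le n$. By Gauss's lemma $G=\sum_p\frac{\log p}d\sum_\xi\max(0,-v_p(\xi))$, and only $p\ge5$ occur, by Lemma 9. So the terms $-(n-1)a$ total $-(n-1)G$, and since $1\le da$, the terms $+1$ total at most $dG$. Hence $\sum_{p\ge5}h_p\log p\le-(n-1-d)G+Y^*$. Combine; $\log2n$ cancels. $\square$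

Does (9) contradict Lemma 9? The lower bounds of Lemma 9 all stay below their limit $\log(4+3\sqrt3)<2.22$. On the right, $2\log2=1.386\ldots$ per unit of $n$ leaves room for $Y^*$ up to roughly $0.6\,n$ or more. For a given moderate $n$ one can compute $Y^*$, and Section 12 does so. For general $n$ the simple bound on $Y^*$ is a sum over all prime powers $\le n$, and it costs about $1.04\,n$. That is too much: $1.386+1.04>2.22$. So we must win back the primes in $(n/3,n]$, which carry most of this sum.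

## 10. Primes between $n/3$ and $n$

At such a prime with $Y_p=1$, $F$ modulo $p$ has roots of multiplicity about $p$, and their location is governed by four fixed polynomials of degree at most $2$. A fixed $g$ can meet those at few primes, because a resultant is a nonzero integer. Put
$$\hat A_1=4-7x,\quad\hat A_2=40-260x+247x^2,\quad\hat C_1=8-11x,\quad\hat C_2=112-476x+391x^2 .$$
These are integer multiples of $F_N$ and of $C_N={}_2F_1(-N,N+\frac56;\frac43;x)$ for $N=1,2$. We have $\operatorname{disc}\hat A_2=2^43^35\cdot13$, $\operatorname{disc}\hat C_2=2^43^37\cdot17$, $247=13\cdot19$, $391=17\cdot23$. On $[0,1]$ they are bounded in absolute value by $4,40,8,112$: the quadratics have end values $40,27$ and $112,27$, and minima $>-29$ and $>-33$.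

**Lemma 16.** Let $n\ge200$, $p\in(n/3,n]$ prime, $v(\xi)\ge0$ and $v(F'(\xi)/F(1))>0$. Then $Y_p=1$, $v(F'(\xi)/F(1))\le1$, and $v(\hat R(\xi))\ge1$, where $\hat R=\hat A_N$ if $p\equiv1\ (6)$, $\hat R=\hat C_N$ if $p\equiv5\ (6)$, and $N=\lfloor n/p\rfloor\in\{1,2\}$.

*Proof.* **Step 1 (multiplicity at least $p$).** We have $p\ge67$ and $p^2>3n$, so $\sum_jY_{p^j}=Y_p$, and the first two claims follow from Lemma 12. Let $\gamma=\min_kv(c_k)\le v(F(1))$, $\Phi=p^{-\gamma}F\in\mathbb Z_p[x]$ and $\bar F=\Phi\bmod p\ne0$. Then $\Phi(\xi)=0$ and $v(\Phi'(\xi))\ge v(F'(\xi)/F(1))>0$, so $\bar F$ vanishes at $\bar\xi$ to some order $M\ge2$; and $\bar\xi\ne0,1$ by Lemma 14. Write $\bar F=(x-\bar\xi)^MH$ with $H(\bar\xi)\ne0$. The coefficient of $(x-\bar\xi)^{M-2}$ in (2) gives $\bar\xi(1-\bar\xi)M(M-1)H(\bar\xi)=0$. So $M\equiv0$ or $1\pmod p$, and $M\ge p$.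

**Step 2 (slicing by residues of the exponent).** Write $\bar F=\sum_{\kappa<p}x^\kappa S_\kappa(x^p)$. Modulo $(x-\bar\xi)^p=x^p-\bar\xi^p$ it is $\sum_\kappa S_\kappa(\bar\xi^p)x^\kappa$, of degree $<p$. Since $(x-\bar\xi)^p$ divides $\bar F$, $S_\kappa(\bar\xi^p)=0$ for all $\kappa$.

**Step 3 (a Pochhammer symbol modulo $p$).** To identify one $S_\kappa$, let $\alpha\in\mathbb Z_p$, let $0\le i_\alpha<p$ with $\alpha+i_\alpha\equiv0$, and put $\alpha'=(\alpha+i_\alpha)/p$. The factors of $(\alpha)_{pK+\kappa}$ divisible by $p$ are $\alpha+i_\alpha+pt=p(\alpha'+t)$ for $0\le t<K+\epsilon$, $\epsilon=[\kappa>i_\alpha]$. The other factors of each of the $K$ full blocks have product $\equiv(p-1)!\equiv-1$, and the last partial block modulo $p$ does not depend on $K$. So $(\alpha)_{pK+\kappa}=p^{K+\epsilon}(\alpha')_{K+\epsilon}\,u$ with $u\equiv(-1)^Ku_\kappa$, where $u_\kappa$ is a unit independent of $K$ and $u_0=1$. We apply this to $c_k=\frac{(-n)_k(n+1/6)_k}{(2/3)_k\,(1)_k}$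 for $k\le n$; the signs $(-1)^K$ cancel. For $-n$: $i=\nu$, $\alpha'=-N$. For $1$: $i=p-1$, $\alpha'=1$, $\epsilon=0$.

**Step 4 ($p\equiv1$, $\nu\le\frac{p-1}6$).** For $n+\frac16$: $i=\frac{p-1}6-\nu$, $\alpha'=N+\frac16$. For $\frac23$: $i=\frac{2p-2}3$, $\alpha'=\frac23$, and the factors $\frac23,\frac53,\frac83$ of $(\frac23)_{K+\epsilon}$, $K+\epsilon\le3$, are units as $p\ge67$. So $v(c_k)\ge\left[\kappa>\frac{p-1}6-\nu\right]-\left[\kappa>\frac{2p-2}3\right]\ge0$, hence $\gamma=0$ because $c_0=1$. For $\kappa=0$ all $\epsilon$ vanish, and $c_{pK}\equiv\frac{(-N)_K(N+1/6)_K}{(2/3)_KK!}$ for $0\le K\le N$. So $S_0=\bar F_N$. Put $\kappa_*=0$.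

**Step 5 ($p\equiv5$, $\frac{p+1}3\le\nu\le\frac{p-1}2$).** For $n+\frac16$: $i=\frac{5p-1}6-\nu\ge\frac{p+1}3$, $\alpha'=N+\frac56$. For $\frac23$: $i=\frac{p-2}3$, $\alpha'=\frac13$, and the factors $\frac13,\frac43,\frac73$ of $(\frac13)_{K+\epsilon}$ are units. So all $v(c_k)\ge-1$. Take $\kappa_*=\frac{p+1}3\le\nu$. Then only $\frac23$ has $\epsilon=1$, and $(\frac13)_{K+1}=\frac13(\frac43)_K$. So $p\,c_{pK+\kappa_*}\equiv u\cdot\frac{(-N)_K(N+5/6)_K}{(4/3)_KK!}$ for $0\le K\le N$, with a unit $u$ independent of $K$. The case $K=0$ shows $\gamma=-1$, and $S_{\kappa_*}$ is proportional to $\bar C_N$.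

In both cases $S_{\kappa_*}$ is proportional to $\hat R\bmod p$ by a nonzero constant.

**Step 6 (the multiplicity is $p$ or $p+1$).** The coefficients of $\hat R\bmod p$ are in $\mathbb F_p$, so $\hat R(\bar\xi)^p=\hat R(\bar\xi^p)=0$. As $p\ge67$, $\hat R$ modulo $p$ has unit leading coefficient and simple roots. By Hensel's lemma there is a root $\eta$ of $\hat R$ in an unramified extension of $\mathbb Q_p$, with ring of integers $\mathcal W$, such that $\bar\eta=\bar\xi$. Each $S_\kappa(X)$ is divisible by $X-\bar\eta^p$, so $\bar F=(x-\bar\eta)^p\mathcal H$ with $\mathcal H\equiv\sum_\kappa S_\kappa'(\bar\eta^p)x^\kappa$ modulo $(x-\bar\eta)^p$. The coefficient for $\kappa_*$ is nonzero because $\bar\eta^p$ is a simple root of $\hat R\bmod p$. A nonzero polynomial of degree $<p$ is not divisible by $(x-\bar\eta)^p$, so $M<2p$ and $M\in\{p,p+1\}$.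

**Step 7 ($\xi$ is close to $\eta$).** Write $\Phi(\eta+\varepsilon)=\sum f_i\varepsilon^i$, $f_i\in\mathcal W$. Then $p\mid f_i$ for $i<M$ and $f_M$ is a unit. Relation (8) at $\eta$, where $\eta(1-\eta)$ is a unit, gives $i!f_i\in\mathcal Wf_0+\mathcal Wf_1$. With $c=\min(v(f_0),v(f_1))\ge1$ we get $v(f_p),v(f_{p+1})\ge c-1$. One of these is the unit $f_M$, so $c=1$. The number $\varepsilon=\xi-\eta$ is a root of $\sum f_i\varepsilon^i$ with $v(\varepsilon)>0$. If $v(\varepsilon)$ is finite, it lies in $\frac1e\mathbb Z$ with $e\le d\le\frac n{10}<p-1$, since adjoining the unramified $\eta$ does not change the ramification. If $v(f_0)=1$, the Newton polygon goes from $(0,1)$ straight to $(M,0)$, and all roots of positive valuation have valuation $\frac1M$ with $M\ge p>d$: impossible. So $v(f_0)\ge2$ and $v(f_1)=1$. Then the polygon gives $M-1$ roots of valuation $\frac1{M-1}$, impossible for $\varepsilon$ because $M-1\ge p-1>d$, and one root of valuation $\ge1$ (possibly $\varepsilon=0$).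 Hence $v(\xi-\eta)\ge1$, and $v(\hat R(\xi))=v(\hat R(\xi)-\hat R(\eta))\ge1$. $\square$

Let $\psi^*(x)=\sum_{p\ge5,\,p^j\le x}\log p$ and $PP=\sum_{p\ge5,\,j\ge2,\,p^j>n/3}Y_{p^j}\log p$.

**Proposition 17.** Let $n\ge200$ and suppose that $g$ divides none of $\hat A_1,\hat A_2,\hat C_1,\hat C_2$. Then
$$(n-7-d)\,G\le2n\log2+\log3n-B+\psi^*(n/3)+\log(4\cdot8\cdot40\cdot112)+PP. \tag{10}$$

*Proof.* We repeat the proof of Proposition 15 and only replace $Y^*$. Primes $p\le n/3$ contribute, through $\sum_jY_{p^j}\log p$, at most $\psi^*(n/3)+PP$. Let $p\in(n/3,n]$. By the second claim of Lemma 13, roots with $v(\xi)<0$ contribute at most $-(n-1)a+1$, already accounted for. By Lemma 16, among the other roots only those with $v(\hat R(\xi))\ge1$ contribute positively, each at most $1$. Let $k_p$ be their number. Now $\mathrm{Res}(g,\hat R)=\pm g_d^{\deg\hat R}\prod\hat R(\xi)$ is an integer, nonzero since the irreducible $g$ does not divide $\hat R$. In its $p$-valuation, the roots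 with $v(\xi)=-a<0$ contribute $\ge-a\deg\hat R$, which is compensated by $g_d^{\deg\hat R}$, since $v(g_d)=\sum a$. So $v_p(\mathrm{Res}(g,\hat R))\ge k_p$. Each $p$ belongs to one of the four $\hat R$. The total for one $\hat R$ is at most $\frac1d\log|\mathrm{Res}(g,\hat R)|\le\deg(\hat R)\,G+\log\max_{[0,1]}|\hat R|$, because the real roots lie in $(0,1)$. Summing over the four polynomials, of degrees $1,2,1,2$, gives $6G+\log(4\cdot8\cdot40\cdot112)$. $\square$

**Explicit form of (10).** We use the bound of Rosser–Schoenfeld (1962), $\psi(x)<1.03883\,x$ for $x>0$, where $\psi(x)=\sum_{p^j\le x}\log p$. It gives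
$$\psi^*(x)=\psi(x)-\lfloor\log_2x\rfloor\log2-\lfloor\log_3x\rfloor\log3\le1.03883x-2\log x+1.792 .$$

*$PP\le0.07n+5$ for $n\ge200$.* A square $P=p^2>n/3$ with $Y_P=1$ is $\equiv1\ (6)$, so $N\ge1$, $P\le n$ and $N\in\{1,2\}$. The condition $n-NP\le\frac{P-1}6$ says $P\ge\frac{6n+1}{6N+1}$. So $P\in[\frac{6n+1}7,n]\cup[\frac{6n+1}{13},\frac n2]$, and $p$ lies in two intervals of total length at most $\left(1-\sqrt{6/7}+\sqrt{1/2}-\sqrt{6/13}\right)\sqrt n\le0.1020\sqrt n$. Among integers prime to $6$ the gaps alternate $2,4$, so $k$ of them span at least $3k-4$, and a closed interval of length $L$ contains at most $\frac L3+\frac43$ of them. So squares contribute at most $\frac12\log n\,(0.0341\sqrt n+2.667)$. Powers $p^j$ with $j\ge3$ and $Y=1$ lie in $(n/3,3n)$; there is at most one for each $p\ge11$ and at most two for $p=5,7$. With $x=(3n)^{1/3}$ we have $p\le x$, and $[5,x]$ contains at most $\frac{x-1}3$ integers prime to $6$. So these powers contribute at most $\log x\left(\frac x3+2\right)$.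 At $n=200$ the two bounds sum to $<18.8<0.07\cdot200+5$. Their derivatives are
$$0.01705\left(\frac{\log n}{2\sqrt n}+\frac1{\sqrt n}\right)+\frac{1.3335}n\qquad\text{and}\qquad\frac1{3n}\left(\frac x3+2+\frac{x\log x}3\right).$$
They decrease for $n\ge200$ and are $<0.012$ and $<0.019$ at $200$, so their sum stays below $0.07$.

Now insert $\log143360<11.874$, $B\ge3.27$, and $\psi^*(n/3)\le0.34628n-2\log n+2\log3+1.792$ into (10). The coefficient of $n$ is at most $1.38630+0.34628+0.07<1.8026$; the constants add up to at most $1.0987-3.27+2.1973+1.792+11.874+5<18.70$; and the logarithms to $\log n-2\log n$. So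
$$(n-7-d)\,G\le1.8026\,n+18.70-\log n. \tag{11}$$

## 11. Irreducibility for $n\ge200$

For primes in progressions we use Ramaré–Rumely (Math. Comp. 65, 1996): for $k\in\{3,9,12\}$, $(a,k)=1$ and $\theta(x;k,a)=\sum_{p\le x,\,p\equiv a\,(k)}\log p$, one has $|\theta(x;k,a)-x/\varphi(k)|\le2.072\sqrt x$ for $1\le x\le10^{10}$, and $\le\varepsilon x/\varphi(k)$ for $x\ge10^{10}$, where we only use $\varepsilon=0.01$ for $k=3$ and $\varepsilon=0.05$ for $k=9,12$. The second bound also holds for $5\cdot10^9\le x\le10^{10}$, because there $2.072\sqrt x\le0.01x/6$ and $\varphi(k)\le6$. Below, "large $n$" means that the right end of the interval exceeds $10^{10}$; the left end always exceeds $5\cdot10^9$ then, and the second bound is applied at both ends. An odd prime $\equiv1\ (3)$ is $\equiv1\ (6)$. The primality of each listed number is a trial division.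

**Step 1 (the degree of a factor).** We bound $d$ by Lemma 6(a).

*$200\le n\le299$.* The primes $1201, 1249, 1303, 1327, 1381, 1429, 1489, 1549, 1609, 1669, 1723, 1783, 1801$ are $\equiv1\ (6)$, with consecutive differences $\le60$. So some prime $6n+6j+1$ has $0\le j\le9$.

*$300\le n\le1322$.* The primes
$$1801, 1987, 2179, 2389, 2617, 2857, 3121, 3433, 3769, 4129, 4519, 4969, 5449, 5953, 6553, 7213, 7933$$
are $\equiv1\ (6)$ and satisfy $q_{i+1}\le1.1q_i+6.5$. If $6n+1$ is in the list, take $j=0$. Otherwise $q_i+6\le6n+1<q_{i+1}$ for some $i$, and $q_{i+1}\le1.1(6n-5)+6.5=6.6n+1$. So there is a prime $6n+6j+1$ with $0\le j\le n/10$.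

*$n\ge1300$.* $\theta(6.6n;3,1)-\theta(6n;3,1)\ge0.3n-2.072\left(\sqrt{6.6n}+\sqrt{6n}\right)\ge0.3n-10.4\sqrt n>0$; for large $n$ the error is at most $0.07n$. So there is a prime $6n+6j+1\le6.6n$ with $0\le j\le n/10$.

Hence, if $F_n$ is reducible, it has a primitive irreducible factor $g$ with $d\le9$ if $n<300$ and $d\le n/10$ if $n\ge300$; and $d\ge2$ by Proposition 8. The standing assumptions of Sections 7 to 10 hold.

**Step 2 (the factor is $\hat A_2$ or $\hat C_2$).** As $d\ge2$, these are the only ways in which $g$ can divide one of the four polynomials, and both are primitive, so $g$ is one of them, up to sign. Then $d=2$ and $G=\frac12\log247>2.754$ or $G=\frac12\log391>2.98$. Since $Y^*\le\psi^*(n)+PP$, (9) gives $2.754(n-3)\le2.4952\,n+4.7-\log n$, which is false for $n\ge200$.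

**Step 3 (all other factors).** Now (11) holds, and we contradict it with Lemma 9. Lower bounds for the left side minus the right side of (11), each increasing in $n$ and positive at the start of its range:

|range|$d$|lower bound|
|-|-|-|
|$n\ge200$|$2$|$0.279n-37.5+\log n$|
|$n\ge200$|$3$|$0.212n-38.9+\log n$|
|$n\ge200$|$4$|$0.1868n-40.6+\log n$ ($>2$ at $200$)|
|$n\ge200$|$5$ to $9$ ($G\ge2.0656$)|$0.263n-51.8+\log n$|
|$n\ge300$|$10$ to $14$ ($G\ge2.033$)|$0.230n-61.5+\log n$|
|$n\ge300$|$15$ to $19$ ($G\ge2.080$)|$0.277n-72.9+\log n$|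
|$n\ge300$|$20$ to $25$ ($G\ge2.106$)|$0.303n-86.2+\log n$|
|$n\ge300$|$26$ to $n/10$ ($G\ge2.121$)|$0.106n-33.6+\log n$|

For instance, in the row $d=4$: $1.9894(n-11)-1.8026n-18.70+\log n\ge0.1868n-40.6+\log n$. In the row $5\le d\le9$ we use $n-7-d\ge n-16$, and similarly in the others; in the last row $n-7-d\ge0.9n-7$. So $F_n$ is irreducible for all $n\ge200$.

## 12. Irreducibility for $n\le199$

The case $n=1$ is trivial. Let $2\le n\le199$.

**Step 1 (primes with $j\le1$).** Here Lemma 6 with Proposition 8 suffices. The $m\le200$ with $6m+1$ prime are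

1, 2, 3, 5, 6, 7, 10, 11, 12, 13, 16, 17, 18, 21, 23, 25, 26, 27, 30, 32, 33, 35, 37, 38, 40, 45, 46, 47, 51, 52, 55, 56, 58, 61, 62, 63, 66, 68, 70, 72, 73, 76, 77, 81, 83, 87, 90, 91, 95, 96, 100, 101, 102, 103, 105, 107, 110, 112, 115, 118, 121, 122, 123, 125, 126, 128, 131, 135, 137, 138, 142, 143, 146, 147, 151, 153, 156, 161, 165, 166, 168, 170, 172, 173, 175, 177, 178, 181, 182, 186, 187, 188, 192, 195, 200.

If $n$ or $n+1$ is in the list, Lemma 6(a) with $j\le1$ settles $n$. The remaining $n$ are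

8, 14, 19, 28, 41, 42, 43, 48, 49, 53, 59, 64, 74, 78, 79, 84, 85, 88, 92, 93, 97, 98, 108, 113, 116, 119, 129, 132, 133, 139, 140, 144, 148, 149, 154, 157, 158, 159, 162, 163, 179, 183, 184, 189, 190, 193, 196, 197, 198.

Lemma 6(b),(c) with $j\in\{0,1\}$ settles, with the prime in parentheses:

* $3n-1$ prime: 8 (23), 14 (41), 28 (83), 64 (191), 78 (233), 84 (251), 88 (263), 98 (293), 116 (347), 140 (419), 144 (431), 148 (443), 154 (461), 190 (569), 196 (587), 198 (593).
* $3n-4$ prime: 59 (173), 79 (233), 85 (251), 119 (353), 129 (383), 149 (443), 157 (467), 189 (563), 197 (587).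
* $2n-1$ prime $\equiv1\ (6)$: 19 (37), 49 (97), 97 (193), 139 (277), 184 (367).
* $2n-3$ prime $\equiv1\ (6)$: 41 (79), 53 (103), 92 (181), 113 (223), 158 (313).

**Step 2 (fourteen values with a possible quadratic factor).** There remain 42, 43, 48, 74, 93, 108, 132, 133, 159, 162, 163, 179, 183, 193. For these Lemma 6 applies with $j=2$ (for 183 with $j=3$): type (c) for 42 ($79=2\cdot40-1$); type (b) for 48 ($137=3\cdot46-1$), 132 ($389=3\cdot130-1$), 162 ($479=3\cdot160-1$); type (a) for 43 (271), 74 (457), 93 (571), 108 (661), 133 (811), 159 (967), 163 (991), 179 (1087), 193 (1171) and, with $j=3$, 183 (1117). So a reducible $F_n$ has a factor with $d=2$, or $d=3$ when $n=183$. All these $n$ are $\ge42$ and $d\le n/10$, so (9) is available. With $d=2$, $G\ge2.0825$ and $B\ge\log2+2.687\ge3.38$, it forces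
$$Y^*\ge U(n):=0.6962\,n-2.87-\log3n .$$

**Step 3 (upper bounds for $Y^*$).** For $n\le74$ we compute $Y^*$ exactly. For $n\ge93$ we bound the prime powers $\le n/2$ by $\psi^*(n/2)$ and add the terms with $N=1$. These are $P\equiv1\ (6)$ in $[\frac{6n+1}7,n]$ and $P\equiv5\ (6)$ in $[\frac{2n+1}3,\frac{3n-1}4]$, which is what $Y_P=1$ means for $\nu=n-P$. A term with $P>n$ would be a power $p^j\in[2n+1,3n-1]$ with $p\equiv5\ (6)$ and $j\ge3$ odd. For $63\le n\le199$ there is none: $125$ requires $n\le62$, and $11^3$ requires $n\ge444$. We use $\psi^*(46.5)\le36.93$, $\psi^*(54)\le46.70$, $\psi^*(66.5)\le54.89$, $\psi^*(79.5)=\psi^*(81.5)\le72.02$, $\psi^*(89.5)=\psi^*(96.5)\le80.92$.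

|$n$|prime powers with $Y_P=1$, or $\psi^*$ and extra terms|$Y^*\le$|$U(n)>$|
|-|-|-|-|
|42|7, 37, 5, 17, 29, 125|15.0|21.5|
|43|7, 37, 43, 29, 125|14.3|22.1|
|48|43, 11, 125|7.8|25.5|
|74|37, 67, 73, 17, 53|19.0|43.1|
|93|$\psi^*(46.5)$|37.0|56|
|108|$\psi^*(54)$; 97, 103|56|66|
|132, 133|$\psi^*(66.5)$; 121, 127, 89|66.7|82.9|
|159|$\psi^*(79.5)$; 139, 151, 157, 107, 113|96.5|101.5|
|162|$\psi^*(81)$; 139, 151, 157, 113|91.8|103.5|
|163|$\psi^*(81.5)$; 151, 157, 163, 113|92.0|104|
|179|$\psi^*(89.5)$; 157, 163, 169, 125, 131|100.2|115|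
|183|$\psi^*(79.5)$; 157, 163, 169, 181, 125, 131, 137|101.5|118|
|193|$\psi^*(96.5)$; 169, 181, 193, 131, 137|104|125|

A prime power $p^j$ contributes $\log p$; thus $121,125,169$ contribute $\log11,\log5,\log13$. For $n=183$ the prime powers counted by $\psi^*$ in $(79.5,91.5]$ are only $83$ and $89$, and $Y_{83}=Y_{89}=0$ because $183\equiv17\ (83)$ and $183\equiv5\ (89)$ are below $28$ and $30$. In every row $Y^*<U(n)$, so there is no quadratic factor.

**Step 4 ($n=183$, $d=3$).** Here $G\ge2.0151$, $s_2(183)=6$ and $B\ge4.158+2.619$, so (9) would force $Y^*\ge2.0151\cdot179-253.70-6.31+6.77>107$, contradicting $Y^*\le101.5$.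

So $F_n$ is irreducible for all $n\ge1$.

## 13. Cycles from inertia, primitivity, and the group $S_n$

Let $\mathcal G$ be the Galois group of $F_n$ over $\mathbb Q$, acting on the $n$ roots. It is transitive by irreducibility. The cases $n=1,2$ are clear. For $n=3$, the coefficients of $128-1824x+4560x^2-2945x^3$ have $5$-adic valuations $0,0,1,1$, so there is one root in $\mathbb Q_5$ and a ramified pair of valuation $-\frac12$. Inertia at $5$ contains the transposition of that pair, and $\mathcal G=S_3$. Let $n\ge4$.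

**Definition (blocks).** A block of a transitive group is a nonempty set $\beta$ of points such that each $s$ in the group satisfies $s\beta=\beta$ or $s\beta\cap\beta=\emptyset$. The translates of a block partition the points, so its size divides $n$. The group is primitive if no block has size strictly between $1$ and $n$. Example: for the symmetries of a square acting on its vertices, a pair of opposite vertices is a block, so this group is imprimitive.

**Step 1 (cycles).** We show: *if $q=6n+6j+1$ is prime with $0\le j\le n-2$, then $\mathcal G$ contains an $(n-j)$-cycle fixing the other $j$ roots.* With $m=n-j$: *a prime $q=12n+1-6m$, $2\le m\le n$, gives an $m$-cycle.* Let $K=\mathbb Q_q^{nr}$ be the maximal unramified extension of $\mathbb Q_q$. By the proof of Lemma 6(a), $v(c_k)=[k>j]$, so exactly $m$ roots have valuation $-\frac1m$. Such a root $\xi$ has degree at least $m$ over $K$, and its conjugates over $K$ have the same valuation. So its degree is $m$ and the $m$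 roots are conjugate. The extension $K(\xi)/K$ is totally ramified of degree $m<q$, hence tame, hence of the form $K(\varpi^{1/m})$ with $\varpi$ a uniformizer of $K$. As $K$ contains the $m$-th roots of unity, it is cyclic Galois. So all $m$ roots lie in $K(\xi)$, and a generator of its Galois group acts on them transitively as an $m$-cycle.

The other $j$ roots have valuation $0$ and reduce to the roots of $\bar F=F\bmod q$, of degree $j$. These are simple. Indeed $\bar F(0)=1$; $F(1)$ is a unit at $q$ by (3), as $q>6n$; and at any other root, of multiplicity $M$, the lowest term of (2) gives $M(M-1)\equiv0\ (q)$ with $1\le M\le j<q$, so $M=1$. By Hensel's lemma these $j$ roots lie in $K$ and are fixed. Embedding the splitting field in $\overline{\mathbb Q}_q$, we find the $m$-cycle in $\mathcal G$.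

**Step 2 (primitivity: criterion).** Suppose a block has size $b$, $1<b<n$, and let $q=6n+6j+1$ be prime with $1\le j<n/2$. Let $s$ be the $(n-j)$-cycle. A block of this system containing a fixed point of $s$ is stable under $s$. If it met the support of $s$, it would contain the whole support, but $b\le n/2<n-j$. So it consists of fixed points. Hence the fixed points form a union of blocks and $b\mid j$; also $b\mid n$. Therefore it suffices to find, for every prime $r\mid n$, such a $j$ with $r\nmid j$. If $n$ is prime nothing is needed.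

**Step 3 (primitivity for $n\le1059$).** For composite $n\le18$ take $(n,j)=(4,1),(6,1),(8,3),(9,1),(10,1),(12,1),(14,3),(15,1),(16,1),(18,5)$, with $q=31,43,67,61,67,79,103,97,103,139$; each time $\gcd(n,j)=1$. For $19\le n\le1059$ take a pair of primes $q,q+6$ with $q\equiv1\ (6)$, $6n+7\le q$ and $q+6\le9n$. It gives two consecutive admissible values $j,j+1$, and no prime divides both. The smaller primes $q$, with the range of $n$ that each covers:

|$q$|151|193|271|367|541|751|1117|1657|2371|3301|4507|6361|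
|-|-|-|-|-|-|-|-|-|-|-|-|-|
|from|18|23|31|42|61|85|125|185|265|368|502|708|
|to|24|31|44|60|89|124|185|275|394|549|750|1059|

**Step 4 (primitivity for $n\ge1060$).** Every prime $q\equiv1\ (6)$ in $(6n+1,9n]$ gives an admissible $j$.

If $r=2\mid n$: Ramaré–Rumely with $k=12$ gives a prime $q\equiv7\ (12)$ there, since $0.75n-11.4\sqrt n>0$ (error at most $0.23n$ for large $n$). Then $6(n+j)+1\equiv7\ (12)$, so $n+j$ and hence $j$ is odd. In all these estimates $11.4\sqrt n$ covers $2.072\left(\sqrt{9n}+\sqrt{6n+1}\right)$ together with the bounded term coming from the endpoint $6n+1$.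

If $r=3\mid n$: with $k=9$ there is a prime $q\equiv7\ (9)$ there, since $0.5n-11.4\sqrt n>0$ (error at most $0.16n$). Then $6n\equiv0\ (9)$, so $6j\equiv6\ (9)$ and $3\nmid j$.

Let $r\ge5$ be a prime divisor of $n$, and suppose all these $j$ are divisible by $r$. With $k=3$, the number of primes $\equiv1\ (6)$ in $(6n+1,9n]$ is at least $(1.5n-11.4\sqrt n)/\log9n$ for $9n\le10^{10}$, and at least $1.4n/\log9n$ for all $n>2\cdot10^5$. The number of multiples of $r$ in $[1,n/2)$ is at most $\frac n{2r}\le\frac n{10}$.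

For $1060\le n\le2\cdot10^5$ this is contradictory because $1.5-\frac{11.4}{\sqrt n}>0.1\log9n$: the difference of the two sides increases up to $n=57^2$ and then decreases, and at the ends the inequality reads $1.149>0.917$ and $1.474>1.441$.

For $n>2\cdot10^5$ and $r\le n^{1/4}$, all these $q=6n+6j+1$ are $\equiv1\ (6r)$. By Montgomery–Vaughan (1973), $\pi(x+y;k,a)-\pi(x;k,a)\le\frac{2y}{\varphi(k)\log(y/k)}$ for $y>k$, $(a,k)=1$. With $k=6r$, $x=6n$ and $y=3n$, there are at most
$$\frac{3n}{(r-1)\log(n/2r)}\le\frac{3n}{4\log(n/10)}<\frac{1.4n}{\log9n}$$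
of them: the first step because $(r-1)\log\frac n{2r}$ increases in $r$ on this range, where $\log\frac n{2r}>1$; the second because it amounts to $2.6\log n>3\log9+5.6\log10$, that is $\log n>7.5$. Contradiction.

For $n>2\cdot10^5$ and $r>n^{1/4}$, the count is at most $\frac{n^{3/4}}2<\frac{1.4n}{\log9n}$, again a contradiction. So $\mathcal G$ is primitive for every $n\ge4$.

**Step 5 ($\mathcal G\supseteq A_n$).** We need a short cycle. There is a prime $q\equiv1\ (6)$ in $[9n-2,12n-11]$. For $4\le n\le97$ use $37, 43, 61, 79, 97, 127, 163, 199, 241, 313, 409, 523, 673, 877$: the prime $q$ serves for $\frac{q+11}{12}\le n\le\frac{q+2}9$, and these ranges cover $4,\dots,97$. For $n\ge97$, Ramaré–Rumely with $k=3$ gives $1.5n-4.5-13.4\sqrt n>0$ (error at most $0.12n$ for large $n$). By Step 1, $\mathcal G$ contains an $m$-cycle $s$ with $2\le m\le\frac{n+1}2$.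

We quote Wielandt, *Finite Permutation Groups*. Theorem 13.3 (Jordan): a primitive group containing a $3$-cycle contains $A_n$, and one containing a transposition is $S_n$. Theorem 13.8: a primitive group of degree $n$ containing an $m$-cycle, $1<m<n$, is $(n-m+1)$-fold transitive. If $m=2$, $\mathcal G=S_n$. If $m\ge3$, then $\mathcal G$ is $(n-m+1)$-transitive, hence $m$-transitive, as $n-m+1\ge m$. Choose $t\in\mathcal G$ fixing one point of the support of $s$ and moving the other $m-1$ points into the complement, which has $n-m\ge m-1$ elements. Then $s$ and $tst^{-1}$ are cycles whose supports meet in exactly one point, so their commutator is a $3$-cycle, and $\mathcal G\supseteq A_n$.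

The last fact is quickly checked. Let $u=tst^{-1}$ and let $o$ be the common point. The product $s\cdot\left(us^{-1}u^{-1}\right)$ is the commutator; $us^{-1}u^{-1}$ is the inverse of the cycle obtained from $s$ by replacing $o$ with $u(o)$. So with $s=(o\,a_2\dots a_m)$, applying the right factor first, $us^{-1}u^{-1}$ sends $u(o)\mapsto a_m$, $a_2\mapsto u(o)$ and $a_{i+1}\mapsto a_i$ for $i\ge2$. Following with $s$: $u(o)\mapsto o$, $a_2\mapsto u(o)$, $o\mapsto a_2$, and every other point is fixed.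

**Step 6 ($\mathcal G\not\subseteq A_n$).** A prime $q\equiv1\ (12)$ in $[6n+1,12n-11]$ gives an $m$-cycle with $m=2n-\frac{q-1}6$ even and $2\le m\le n$, which is an odd permutation. For $4\le n\le100$ use $37$ ($4$–$6$), $61$ ($6$–$10$), $109$ ($10$–$18$), $193$ ($17$–$32$), $349$ ($30$–$58$), $601$ ($51$–$100$). For $n\ge100$, Ramaré–Rumely with $k=12$ on $(6n,12n-11]$ gives $1.5n-2.75-12.3\sqrt n>0$ (error at most $0.3n$ for large $n$).

Hence the Galois group of $F_n$ over $\mathbb Q$ is $S_n$ for all $n$, and Theorem 1 is proved. Since every solution of (1) is the root set of $F_n$, for every solution the polynomial $\prod_i(x-x_i)$, which is $F_n$ divided by its leading coefficient, is rational and irreducible with Galois group $S_n$. The conjecture is true for every $n\ge1$. $\blacksquare$
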